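# Deviation of averages of random plane sub-stochastic forms

## Averaging signed monomials

Let $\epsilon_1,\epsilon_2$ be signs, and consider on $\mathbb R^2$ the two trilinear forms
$$A_1(x,y,z)=\epsilon_1\,x(1)y(1)z(1),\qquad A_2(x,y,z)=\epsilon_2\,x(1)y(1)z(2).$$
Their average is $\frac12 x(1)y(1)\big(\epsilon_1z(1)+\epsilon_2z(2)\big)$. How large can it get when $x,y,z$ range over the unit ball of $\ell_3$? We may take $x=y=e_1$. By Hölder's inequality the best $z$ gives the $\ell_{3/2}$ norm of $(\epsilon_1,\epsilon_2)$, which is $2^{2/3}$. So the supremum is $\frac12\cdot2^{2/3}=2^{-1/3}$, whatever the signs are.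

The same computation works in any dimension, for $t$-linear forms and any $p\ge1$. For $i=1,\dots,n$ let $B_i$ be the $t$-linear form with the single nonzero coefficient $B_i(e_1,\dots,e_1,e_i)=1$, and put $A_i=\epsilon_iB_i$. With $p'=p/(p-1)$ (and $p'=\infty$ when $p=1$),
$$\sup_{\|x_j\|_{\ell_p}\le1}\Big|\frac1n\sum_{i=1}^nA_i(x_1,\dots,x_t)\Big|=\frac1n\big\|(\epsilon_1,\dots,\epsilon_n)\big\|_{\ell_{p'}}=n^{\frac1{p'}-1}=n^{-1/p}. \tag{1}$$
If the signs are independent and uniform, the $A_i$ are independent and have mean zero. An average of $n$ independent signs is typically of size $n^{-1/2}$, but the norm of this average of forms is always $n^{-1/p}$. For $p>2$ it is larger by the factor $n^{\frac12-\frac1p}$. How much larger than a scalar average can the norm of an average of independent random forms be? This depends on which forms we allow, and we now fix a class that contains the example.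

## Plane sub-stochastic forms and admissible functions

Let $e_1,\dots,e_n$ be the standard basis of $\mathbb R^n$ and $\mathbf 1$ the all-ones vector. For a $t$-linear form $A$ on $\mathbb R^n$ and $s=(s_1,\dots,s_t)\in[n]^t$ write $a(s)=A(e_{s_1},\dots,e_{s_t})$. Logarithms without a base are natural.

**Definition.** The form $A$ is *plane sub-stochastic* if all $a(s)\ge0$ and, for every position $j\in[t]$ and every $\sigma\in[n]$,
$$\sum_{s:\,s_j=\sigma}a(s)\le1 .$$
(The left side is $A(\mathbf 1,\dots,e_\sigma,\dots,\mathbf 1)$ with $e_\sigma$ in position $j$.) The polytope $\Pi_n^{(t)}$ consists of the forms $A$ for which the form $|A|$ with coefficients $|a(s)|$ is plane sub-stochastic.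

For $t=2$ these are the matrices whose absolute row and column sums are at most $1$. Three examples for general $t$ are the forms $\pm B_i$ above, the diagonal form with $a(\sigma,\dots,\sigma)=1$ and all other coefficients $0$, and the constant form with all coefficients $n^{-(t-1)}$. The trilinear form with $a(1,1,1)=a(1,2,2)=1$ and no other nonzero coefficient is not in $\Pi^{(3)}_n$, because the plane $s_1=1$ has sum $2$. Membership in $\Pi_n^{(t)}$ forces $|a(s)|\le1$ for each $s$.

For $p\ge1$ put $\|B\|_{\ell_p,\dots,\ell_p}=\sup\{|B(x_1,\dots,x_t)|:\|x_j\|_{\ell_p}\le1\text{ for all }j\}$.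

**Definition.** A function $f:\{2,3,\dots\}\to(0,\infty)$ is *admissible for $(p,t)$* if there are $c,C\in(0,\infty)$ such that for all $n\ge2$, $k\ge1$, $\varepsilon>0$ and all independent random $A_1,\dots,A_k\in\Pi_n^{(t)}$,
$$\Pr\Big[\Big\|\frac1k\sum_{i=1}^k(A_i-\mathbb EA_i)\Big\|_{\ell_p,\dots,\ell_p}>\varepsilon\Big]\le C\exp\Big(-\frac{ck\varepsilon^2}{f(n)^2}\Big).\tag{2}$$

So $f\equiv1$ would be scalar behavior, and $f(n)$ measures the loss. The problem comes from Jop Briët and Shravas Rao, "Arithmetic expanders and deviation bounds for random tensors", arXiv:1610.03428 (2016). For every $t\ge3$ it is known that $\sigma_{p,t}(n)=n^{\frac12-\frac1p}\max\{1,n^{1-\frac1{2t}-\frac{t-1}p}\}(\log n)^{t+\frac12}$ is admissible; in particular, for $p=t$, the function $\sigma_{t,t}(n)=n^{\frac12-\frac1{2t}}(\log n)^{t+\frac12}$. The conjecture is that for every $t\ge3$ and $p=t$ some $f(n)=o(n^{\frac12-\frac1{2t}})$ is admissible. We prove it.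

Throughout, $t\ge2$ and
$$h=\lceil t/2\rceil,\qquad a=\lfloor t/2\rfloor,\qquad p_t=\frac{4ah}t=\begin{cases}t&t\text{ even},\\t-\frac1t&t\text{ odd}.\end{cases}$$
Then $2\le p_t\le t$. (The integer $a$ and the coefficients $a(s)$ will not be confused.) Constants $C_t$ depend only on $t$ and may change from line to line.

**Theorem 1 (upper bounds).** There is a constant $K_t$ such that the following $f$ are admissible for $(p,t)$, with $c=\frac18$ and $C=e^2$:

* (a) for $1\le p\le p_t$: $f(n)=K_t\,n^{\max(0,\frac12-\frac1p)}(\log n)^{t+\frac32}$;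
* (b) for $p\ge p_t$: $f(n)=K_t\,n^{\frac32-\frac1{2h}-\frac tp}(\log n)^{t+\frac32}$.

**Theorem 2 (lower bounds).** If $f$ is admissible for $(p,t)$, there is $c'>0$ with $f(n)\ge c'$ for all $n\ge2$. If $p\ge2$, moreover $f(n)\ge c'n^{\frac12-\frac1p}$. If $p\ge t$, moreover $f(n)\ge c'n^{1-\frac tp}$.

**Corollary 3.** The conjecture is true: for $t\ge3$ and $p=t$ the function
$$f(n)=K_t\,n^{\frac12-\frac1{2\lceil t/2\rceil}}(\log n)^{t+\frac32}=o\big(n^{\frac12-\frac1{2t}}\big)$$
is admissible. For every $1\le p\le p_t$ the optimal dependence on $n$ is $n^{\max(0,\frac12-\frac1p)}$ up to a factor $O((\log n)^{t+\frac32})$. For even $t$ and $p=t$ the optimal $f$ is $n^{\frac12-\frac1t}$ up to polylogarithmic factors. For odd $t$ and $p=t$ the best exponent lies in $[\frac12-\frac1t,\frac12-\frac1{t+1}]$. For $p=t\ge3$ no admissible $f$ is polylogarithmic; it is at least of order $n^{\frac12-\frac1t}$.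

*Proof, given the theorems.* At $p=t\ge p_t$, (b) has exponent $\frac32-\frac1{2h}-1=\frac12-\frac1{2h}$, and $h=\lceil t/2\rceil<t$ for $t\ge3$, so the power gain beats the logarithms. For even $t$ we have $2h=t$, for odd $t$ we have $2h=t+1$. The lower bounds are those of Theorem 2. $\square$

For example, for $t=3$, $p=3$ the exponent of $n$ drops from $\frac13$ to $\frac14$, with lower bound $\frac16$. For $t=4$, $p=4$ it drops from $\frac38$ to $\frac14$, which is optimal.

*Proof of Theorem 2.* We use the opening example. It has $A_i\in\Pi_n^{(t)}$, $\mathbb EA_i=0$ and $k=n$, and by (1) the norm in (2) is $n^{-1/p}$ with certainty. For every $0<\varepsilon<n^{-1/p}$, (2) therefore reads $1\le Ce^{-cn\varepsilon^2/f(n)^2}$. This forces $C>1$, and letting $\varepsilon\uparrow n^{-1/p}$ gives $f(n)^2\ge c\,n^{1-2/p}/\log C$.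

For the first bound take $k=1$ and $A_1=\epsilon B_1$ with a uniform sign $\epsilon$. The norm is $1$ with certainty, so $f(n)^2\ge c/\log C$ in the same way. For the third bound take $k=1$ and $A_1=\epsilon D$, with $D$ the diagonal form. Taking $x_1=\dots=x_t=n^{-1/p}\mathbf 1$ shows that the norm is at least $n\cdot n^{-t/p}=n^{1-t/p}$, and again $f(n)\ge c'n^{1-t/p}$. $\square$

The rest of the lecture proves Theorem 1.

## Two textbook tools, and the bilinear case

**Schur's test.** If a real matrix $K$ has absolute row sums at most $D$ and absolute column sums at most $D'$, then $\|K\|\le\sqrt{DD'}$ in the $\ell_2\to\ell_2$ operator norm. Indeed, by Cauchy–Schwarz,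
$$|v^TKu|\le\Big(\sum_{R,C}|K(R,C)|v(R)^2\Big)^{1/2}\Big(\sum_{R,C}|K(R,C)|u(C)^2\Big)^{1/2}\le\sqrt{DD'}\,\|v\|\|u\|.$$

**Matrix Khintchine inequality.** (Tropp, *User-friendly tail bounds for sums of random matrices*, Found. Comput. Math. 12 (2012), Theorem 1.5.) For fixed $d_1\times d_2$ matrices $B_i$, independent standard Gaussians $g_i$, and $\sigma^2=\max(\|\sum_iB_iB_i^*\|,\|\sum_iB_i^*B_i\|)$, one has $\Pr[\|\sum_ig_iB_i\|\ge x]\le(d_1+d_2)e^{-x^2/2\sigma^2}$.

Try these on $t=2$, $p=2$. Each $A_i\in\Pi_n^{(2)}$ is a matrix of operator norm at most $1$ by Schur's test, so $\sigma^2\le k$ and $\Pr[\|\sum_ig_iA_i\|\ge x]\le2ne^{-x^2/2k}$. Integrating in $x$ gives $\mathbb E\|\sum_ig_iA_i\|\le C\sqrt{k\log n}$. The dimension enters only through a logarithm, and there is no power of $n$ to pay. For $t\ge3$ the form is not a matrix, and the question becomes how to make it one.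

## Passing to one Gaussian form

**Step 1: (b) follows from (a).** This step lets us work only with $p\le p_t$. For $p\ge p_t$ we have $\|x\|_{p_t}\le n^{1/p_t-1/p}\|x\|_p$, hence $\|B\|_{\ell_p,\dots}\le n^{t(1/p_t-1/p)}\|B\|_{\ell_{p_t},\dots}$ for every form $B$. Apply (a) at $p_t$ with $\varepsilon n^{-t(1/p_t-1/p)}$ in place of $\varepsilon$. The result is (2) for $p$ with the same $c,C$ and with $f$ multiplied by $n^{t(1/p_t-1/p)}$. Since $p_t\ge2$, the exponent of $n$ becomes
$$t\Big(\frac1{p_t}-\frac1p\Big)+\frac12-\frac1{p_t}=\frac{t-1}{p_t}+\frac12-\frac tp .$$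
For even $t$, $\frac{t-1}{p_t}=1-\frac1t$; for odd $t$, $\frac{t-1}{p_t}=\frac{t(t-1)}{t^2-1}=1-\frac1{t+1}$. In both cases this is $1-\frac1{2h}$, which gives the exponent in (b).

From now on $1\le p\le p_t\le t$, and $\|\cdot\|$ denotes $\|\cdot\|_{\ell_p,\dots,\ell_p}$.

**Step 2: every $A\in\Pi_n^{(t)}$ has $\|A\|\le1$.** We need this for concentration. If $\|x_j\|_p\le1$ then $\|x_j\|_t\le1$, as $p\le t$. By the AM–GM inequality and the plane condition,
$$|A(x_1,\dots,x_t)|\le\sum_s|a(s)|\,\frac1t\sum_j|x_j(s_j)|^t=\frac1t\sum_j\sum_\sigma|x_j(\sigma)|^t\sum_{s:\,s_j=\sigma}|a(s)|\le\frac1t\sum_j\|x_j\|_t^t\le1 .$$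

**Step 3: a bound on an expectation suffices.** This step disposes of the tail. Suppose $\Phi\ge1$ (depending on $n,p,t$) satisfies
$$\mathbb E_\epsilon\Big\|\sum_{i\le k}\epsilon_iA_i\Big\|\le\Phi\sqrt k\qquad\text{for all }k\text{ and all fixed }A_1,\dots,A_k\in\Pi_n^{(t)},\tag{3}$$
with independent uniform signs $\epsilon_i$. We claim that (2) holds with $f=\Phi$, $c=\frac18$, $C=e^2$.

Let $Z=\|\sum_i(A_i-\mathbb EA_i)\|$, and let $(A_i')$ be an independent copy of $(A_i)$. By Jensen's inequality, and because $A_i-A_i'$ is symmetric,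
$$\mathbb EZ\le\mathbb E\Big\|\sum_i(A_i-A_i')\Big\|=\mathbb E\Big\|\sum_i\epsilon_i(A_i-A_i')\Big\|\le2\,\mathbb E\Big\|\sum_i\epsilon_iA_i\Big\|\le2\Phi\sqrt k .$$
Changing one $A_i$ changes $Z$ by at most $2$, by Step 2. McDiarmid's inequality says that a function of independent variables that changes by at most $c_i$ when the $i$-th variable is changed satisfies $\Pr[Z\ge\mathbb EZ+\tau]\le e^{-2\tau^2/\sum c_i^2}$; here this is $e^{-\tau^2/2k}$.

If $k\varepsilon\ge4\Phi\sqrt k$, then $\mathbb EZ\le k\varepsilon/2$, so $\Pr[Z>k\varepsilon]\le\Pr[Z\ge\mathbb EZ+\frac{k\varepsilon}2]\le e^{-k\varepsilon^2/8}\le e^{-k\varepsilon^2/(8\Phi^2)}$. If $k\varepsilon<4\Phi\sqrt k$, then $k\varepsilon^2/\Phi^2<16$ and the right side of (2) exceeds $e^2e^{-2}=1$, so (2) is trivial.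

**Step 4: Gaussian coefficients and boundedly many terms.** This step removes $k$ from the problem. Let $g_i$ be independent $N(0,1)$ variables. Writing $g_i=\epsilon_i|g_i|$ and using $\mathbb E|g_i|=\sqrt{2/\pi}$ with Jensen's inequality gives $\mathbb E\|\sum\epsilon_iA_i\|\le\sqrt{\pi/2}\,\mathbb E\|\sum g_iA_i\|$.

The Gaussian vector $k^{-1/2}\sum_ig_iA_i$ has covariance $\frac1k\sum_iA_i\otimes A_i$. This is a convex combination of points $A\otimes A$, $A\in\Pi_n^{(t)}$, in the space of symmetric $2$-tensors over the $n^t$-dimensional space of forms, whose dimension is $n^t(n^t+1)/2\le n^{2t}$. By Carathéodory's theorem the covariance equals $\sum_{i\le N}\lambda_iA_i'\otimes A_i'$ with $A_i'\in\Pi_n^{(t)}$, $\lambda_i\ge0$, $\sum\lambda_i=1$ and $N\le n^{2t}+1\le2n^{2t}$. Centered Gaussian vectors with the same covariance have the same law. So $k^{-1/2}\sum g_iA_i$ has the law of $\sum_{i\le N}\sqrt{\lambda_i}g_iA_i'$. Renaming $A_i'$ to $A_i$, we see that (3) follows, up to a constant factor in $\Phi$,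 from
$$\mathbb E\|\mathfrak B\|\le C_t\,n^{\max(0,\frac12-\frac1p)}(\log n)^{t+\frac32},\qquad\mathfrak B=\sum_{i\le N}\sqrt{\lambda_i}\,g_iA_i,\quad\sum_i\lambda_i=1,\quad N\le2n^{2t},\tag{4}$$
for all $A_i\in\Pi_n^{(t)}$ and all such $\lambda_i$. We write $a_i(s)$ for the coefficients of $A_i$.

## Flat test vectors

**Step 5: only vectors with entries in $\{-1,0,1\}$ matter.** This step replaces the supremum over the $\ell_p$ balls by finitely many test vectors, organized by support size. For $m\in[n]^t$ put $P_m=\prod_jm_j$ and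
$$N_m(\mathfrak B)=\max\big\{|\mathfrak B(y_1,\dots,y_t)|:y_j\in\{-1,0,1\}^n,\ |\mathrm{supp}\,y_j|=m_j\big\}.$$
Let $L=\lceil t\log_2n\rceil$ and $\|x_j\|_p\le1$. For $0\le r<L$ let $S_{j,r}=\{s:2^{-r-1}<|x_j(s)|\le2^{-r}\}$, let $x_j^{(r)}$ be the restriction of $x_j$ to $S_{j,r}$, and write $x_j=\hat x_j+z_j$ with $\hat x_j=\sum_{r<L}x_j^{(r)}$. Since $\|x_j\|_\infty\le1$, only entries of absolute value at most $2^{-L}$ are left in $z_j$, so $\|z_j\|_\infty\le2^{-L}\le n^{-t}$.

For the remainder, telescope: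
$$\mathfrak B(x_1,\dots,x_t)-\mathfrak B(\hat x_1,\dots,\hat x_t)=\sum_{j=1}^t\mathfrak B(\hat x_1,\dots,\hat x_{j-1},z_j,x_{j+1},\dots,x_t).$$
All entries of all these vectors are at most $1$ in absolute value, and those of $z_j$ at most $n^{-t}$. So the difference is at most $t\,n^{-t}\sum_s|\mathfrak B(e_{s_1},\dots,e_{s_t})|$, whatever the $x_j$ are. Each summand has expectation at most $(\sum_i\lambda_ia_i(s)^2)^{1/2}\le1$, so this bound has expectation at most $t$.

For the main part, expand $\mathfrak B(\hat x_1,\dots,\hat x_t)$ into at most $L^t$ terms $\mathfrak B(x_1^{(r_1)},\dots,x_t^{(r_t)})$. A term with some $S_{j,r_j}$ empty vanishes. Otherwise let $m_j=|S_{j,r_j}|\ge1$ and $x_j^{(r_j)}=2^{-r_j}y_j$ with $y_j\in[-1,1]^{S_{j,r_j}}$. A multilinear function attains its maximum absolute value over a product of cubes at vertices, so the term is at most $2^{-\sum r_j}N_m(\mathfrak B)$. Since every entry on $S_{j,r_j}$ exceeds $2^{-r_j-1}$ in absolute value, $m_j2^{-(r_j+1)p}\le\|x_j\|_p^p\le1$, that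 is, $2^{-r_j}\le2m_j^{-1/p}$. Altogether
$$\mathbb E\|\mathfrak B\|\le t+2^tL^t\;\mathbb E\max_{m\in[n]^t}P_m^{-1/p}N_m(\mathfrak B).\tag{5}$$

Since $L\le C_t\log n$, the target (4) follows once the last expectation is at most $C_tn^{\max(0,\frac12-\frac1p)}(\log n)^{3/2}$.

## What the union bound and flattening give

Let us test the obvious methods for $p=t$ and $m_1=\dots=m_t=m$, where $P_m^{-1/p}=m^{-1}$. One simple estimate is used all the time: if $Y_j\subset[n]$ has $m_j$ elements and $A\in\Pi_n^{(t)}$, then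
$$\sum_{s\in Y_1\times\dots\times Y_t}|a(s)|\le\min_jm_j,\tag{6}$$
because for each $j$ the sum is covered by the $m_j$ planes $s_j=\sigma$, $\sigma\in Y_j$.

*The union bound.* For one fixed $y$, $\mathfrak B(y)$ is Gaussian with variance $\sum\lambda_iA_i(y)^2\le m^2$ by (6). There are at most $(2n)^{tm}$ choices of $y$, so the expected maximum is at most $C_tm\sqrt{m\log n}$. After normalization we get $C_t\sqrt{m\log n}$, which for $m=n$ is about $n^{1/2}$. This is worse than the known $n^{\frac12-\frac1{2t}}$. The factor $\sqrt m$ is the price for the number of test vectors.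

*Flattening.* Take $t=4$ and view $A$ as the $n^2\times n^2$ matrix with rows $(s_1,s_2)$ and columns $(s_3,s_4)$. Its absolute row and column sums are at most $1$, so exactly as in the bilinear case $\mathfrak B$ becomes a random matrix with expected norm at most $C\sqrt{\log n}$. The test vectors $y_1\otimes y_2$ and $y_3\otimes y_4$ have Euclidean norm $m$ each, so $\mathbb E N_m(\mathfrak B)\le Cm^2\sqrt{\log n}$, and after normalization $Cm\sqrt{\log n}$. At $m=n$ this is worse still. Now the number of test vectors costs nothing, but the row sums are used wastefully. Restricted to $Y_1\times Y_2$ there are $m^2$ rows, and by (6) the row sums restricted to the columns in $Y_3\times Y_4$ add up to at most $m$. So the average restricted row sum is at most $1/m$, while Schur's test uses the bound $1$.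

We want matrices in between: larger than the flattening, so that the row sums are not wasted, but with logarithm of the dimension well below $m$. Indexing rows by tuples of subsets instead of tuples of points does this.

## Kikuchi matrices

Fix $m\in[n]^t$. Let $J\subset[t]$ be the set of indices of the $a$ smallest $m_j$'s, ties broken arbitrarily, and $I=[t]\setminus J$, so $|I|=h$. Let $\ell_j$ be integers with $1\le\ell_j\le\lceil m_j/2\rceil$, to be chosen at the end. Put
$$q_j=\frac{\ell_j}{m_j},\qquad Q_I=\prod_{j\in I}q_j,\qquad m_I=\min_{j\in I}m_j,\qquad\mu_I=m_IQ_I,$$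
and define $Q_J,m_J,\mu_J$ in the same way.

**Definition.** *Rows* are tuples $R=(R_1,\dots,R_t)$ of subsets of $[n]$ with $|R_j|=\ell_j$ for $j\in I$ and $|R_j|=\ell_j-1$ for $j\in J$. *Columns* are tuples $C=(C_1,\dots,C_t)$ with $|C_j|=\ell_j-1$ for $j\in I$ and $|C_j|=\ell_j$ for $j\in J$. The pair $(R,C)$ is *compatible* if $C_j\subset R_j$ for $j\in I$ and $R_j\subset C_j$ for $j\in J$. Then $R_j\triangle C_j$ is a single point $s_j$ for each $j$, and we write $s(R,C)=(s_1,\dots,s_t)$. The *Kikuchi matrix* of $A$ has entries $K^A(R,C)=a(s(R,C))$ if $(R,C)$ is compatible and $0$ otherwise.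

If all $\ell_j=1$, a row is a point in each position of $I$ (the other sets being empty), a column is a point in each position of $J$, and $K^A$ is the flattening of $A$.

*Example.* Let $t=2$, $n=3$, $m=(3,3)$, $\ell_1=\ell_2=2$, $I=\{1\}$, $J=\{2\}$, and let $A$ be the diagonal form. The row $R=(\{1,2\},\{1\})$ is compatible with the columns $C$ having $C_1\in\{\{1\},\{2\}\}$ and $C_2\in\{\{1,2\},\{1,3\}\}$, with $s_1\in\{2,1\}$ and $s_2\in\{2,3\}$ respectively. Only $s=(2,2)$ has $a(s)\ne0$, so the row has one entry $1$, at $C=(\{1\},\{1,2\})$. Conversely $s=(2,2)$ belongs to four pairs: $R=(\{2,x\},\{y\})$, $C=(\{x\},\{y,2\})$ with $x,y\in\{1,3\}$.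

**Step 6: the Kikuchi matrix represents $A$ on flat vectors.** Let $y_j\in\{-1,0,1\}^n$ have support $Y_j$ with $|Y_j|=m_j$, and put
$$v(R)=\prod_j\prod_{r\in R_j}y_j(r),\qquad u(C)=\prod_j\prod_{r\in C_j}y_j(r).$$
The entry $v(R)$ is $\pm1$ if all $R_j\subset Y_j$ and $0$ otherwise, and similarly for $u$. Position $j$ contributes $\binom{m_j}{\ell_j}$ to one of $\|v\|^2,\|u\|^2$ and $\binom{m_j}{\ell_j-1}$ to the other, so
$$\|v\|^2\|u\|^2=\prod_j\binom{m_j}{\ell_j}\binom{m_j}{\ell_j-1}.$$
For a compatible pair with all $R_j,C_j\subset Y_j$, every point except $s_j$ occurs in both $R_j$ and $C_j$ or in neither, so the squares cancel and $v(R)u(C)=\prod_jy_j(s_j)$. Each $s\in\prod_jY_j$ arises from exactly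
$$\Gamma=\prod_j\binom{m_j-1}{\ell_j-1}$$
such pairs, because in each position the smaller of the two sets is an arbitrary $(\ell_j-1)$-subset of $Y_j\setminus\{s_j\}$. Hence
$$v^TK^Au=\Gamma\,A(y_1,\dots,y_t).\tag{7}$$
(In the example $\Gamma=4$.) The matrix depends on $m$ but not on $y$, so a bound for its norm handles all test vectors at once.

The price is the length of the test vectors. We have $\binom{m-1}{\ell-1}/\binom m\ell=\frac\ell m$, and $\binom{m-1}{\ell-1}/\binom m{\ell-1}=\frac{m-\ell+1}m\ge\frac12$ because $\ell\le\lceil m/2\rceil\le\frac{m+1}2$. Therefore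
$$\Gamma^{-1}\|v\|\|u\|\le\prod_j\Big(\frac2{q_j}\Big)^{1/2}=2^{t/2}(Q_IQ_J)^{-1/2}.\tag{8}$$

**Step 7: row and column sums.** To apply Schur's test, put
$$d_I(R)=\sum_{s:\,s_j\in R_j\,\forall j\in I}|a(s)|,\qquad d_J(C)=\sum_{s:\,s_j\in C_j\,\forall j\in J}|a(s)|.$$
Given $R$ and $s$ there is at most one $C$ with $s(R,C)=s$, and it requires $s_j\in R_j$ for all $j\in I$. So the absolute sum of row $R$ is at most $d_I(R)$. Similarly, given $C$ and $s$ there is at most one $R$, and it requires $s_j\in C_j$ for $j\in J$; the absolute sum of column $C$ is at most $d_J(C)$.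

How big are these numbers? If the $R_j$, $j\in I$, are independent uniform $\ell_j$-subsets of $Y_j$, a point tuple survives with probability $Q_I$, and the expectation of $d_I(R)$ is at most $Q_Im_I=\mu_I$. (The total weight with $s_j\in Y_j$ for $j\in I$ is at most $m_I$, by the reasoning of (6).) If all $m_j=m$ and $\ell_j=\lambda$, then $\mu_I=m(\lambda/m)^h$, which reaches $1$ at $\lambda=m^{1-1/h}$. This is far below $m$, and it is the level that we will choose.

But Schur's test needs the maximum, and the maximum can be much larger. Take $t=4$, $I=\{1,2\}$, $J=\{3,4\}$, the diagonal form, and $\ell_j=\lambda$. Then $d_I(R)=|R_1\cap R_2|$. If $R_1=R_2=S$ and $R_3=R_4$ is disjoint from $S$ (possible since $2\lambda-1\le n$), the row sum is exactly $\lambda$. With row and column bounds $\lambda$, the matrix Khintchine inequality and (8) would give, up to logarithms and after normalization by $m^{-1}$,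
$$m^{-1}\cdot\big(\lambda^2\cdot\lambda\cdot(m/\lambda)^4\big)^{1/2}=m/\sqrt\lambda\ge\sqrt m ,$$
where the middle factor $\lambda$ comes from the logarithm of the dimension. That is no better than the union bound. The rows responsible are rare, so we delete them.

## Pruning rows and columns of large degree

Let
$$w=\lceil t\log n\rceil+2,\qquad D_I=e(\mu_I+2^hw),\qquad D_J=e(\mu_J+2^hw),$$
$$\tilde K^A(R,C)=K^A(R,C)\,\mathbf 1[d_I(R)\le D_I]\,\mathbf 1[d_J(C)\le D_J].$$
The degrees $d_I,d_J$ are those of $A$, so which entries are pruned depends on $A$. By Schur's test,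
$$\|\tilde K^A\|\le\sqrt{D_ID_J}.\tag{9}$$
We must show that pruning hardly changes (7). Fix $y$, with supports $Y_j$, and for $s\in\prod_jY_j$ let $\pi(s)$ be the fraction of the $\Gamma$ pairs belonging to $s$ (inside the $Y_j$) that are pruned.

**Lemma 4.** For every $A\in\Pi_n^{(t)}$ and every $s\in\prod_jY_j$, $\pi(s)\le2e^{-w}$.

*Proof.* Choose a pair belonging to $s$ uniformly at random. We bound the $w$-th moment of $d_I(R)$.

**Step 8: containment probabilities.** For $j\in I$ we have $R_j=\{s_j\}\cup U_j$, where the $U_j$ are independent uniform $(\ell_j-1)$-subsets of $Y_j\setminus\{s_j\}$. For $W\subset Y_j$ we claim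
$$\Pr[W\subset R_j]\le\rho_j(W):=q_j^{|W\setminus\{s_j\}|}.$$
Let $\omega=|W\setminus\{s_j\}|$. If $\omega=0$ both sides are $1$. If $\omega>\ell_j-1$ the probability is $0$. If $1\le\omega\le\ell_j-1$, the probability is
$$\prod_{i<\omega}\frac{\ell_j-1-i}{m_j-1-i}\le\Big(\frac{\ell_j-1}{m_j-1}\Big)^\omega\le q_j^\omega ,$$
since lowering numerator and denominator of a fraction at most $1$ by the same amount does not increase it.

**Step 9: expanding the moment.** For $r\in[n]^I$ let $b(r)=\sum_{s'\in[n]^t:\,s'_I=r}|a(s')|$, where $s'_I=(s'_j)_{j\in I}$. As $R_j\subset Y_j$, we have $d_I(R)=\sum_{r\in Y_I}b(r)\prod_{j\in I}\mathbf 1[r_j\in R_j]$ with $Y_I=\prod_{j\in I}Y_j$. Expanding the $w$-th power and using independence over $j$ and Step 8 gives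
$$\mathbb E\,d_I(R)^w\le M_w:=\sum_{r^1,\dots,r^w\in Y_I}\ \prod_{\nu\le w}b(r^\nu)\ \prod_{j\in I}\rho_j\big(\{r_j^1,\dots,r_j^w\}\big).$$

**Step 10: summing out one tuple at a time.** Let $M_\omega$ be the same sum with $\omega$ tuples, and $M_0=1$. For $\omega\ge1$ fix $r^1,\dots,r^{\omega-1}$ and put $W_j=\{s_j,r_j^1,\dots,r_j^{\omega-1}\}$, so $|W_j|\le\omega$. Adding $r^\omega=r$ multiplies $\rho_j$ by $1$ if $r_j\in W_j$ and by $q_j$ otherwise. Splitting according to the set $\Lambda$ of positions where $r_j\in W_j$, and dropping the condition $r_j\notin W_j$ elsewhere, the sum over $r$ contributes a factor of at most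
$$\sum_{\Lambda\subset I}\Big(\prod_{j\in I\setminus\Lambda}q_j\Big)\sum_{\substack{r\in Y_I\\r_j\in W_j\,\forall j\in\Lambda}}b(r).$$
Plane sub-stochasticity of $|A|$ says $\sum_{r:\,r_j=\sigma}b(r)\le1$ for every $j\in I$ and $\sigma\in[n]$. For $\Lambda=\emptyset$, cover $Y_I$ by the $m_I$ planes in the position where $m_j$ is smallest; the term is at most $Q_Im_I=\mu_I$. For $\Lambda\ne\emptyset$ pick any $j\in\Lambda$; the sum is covered by the planes $r_j=\sigma$, $\sigma\in W_j$, so it is at most $|W_j|\le\omega$, and the $q$'s are at most $1$. The factor is thus at most $\mu_I+2^h\omega$, and $M_\omega\le(\mu_I+2^h\omega)M_{\omega-1}$. Therefore $M_w\le(\mu_I+2^hw)^w=(D_I/e)^w$.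

By Markov's inequality $\Pr[d_I(R)>D_I]\le M_w/D_I^w\le e^{-w}$. For $J$ the same argument applies with $C_j=\{s_j\}\cup U_j$ for $j\in J$, the number of sets $\Lambda$ being $2^a\le2^h$; it gives $\Pr[d_J(C)>D_J]\le e^{-w}$. Adding the two bounds proves the lemma. $\square$

**Step 11: the effect of pruning on $\mathfrak B$.** In $v^TK^Au$ each pair belonging to $s$ contributes $\pm a(s)$. By Lemma 4 and (6),
$$\big|\Gamma A(y)-v^T\tilde K^Au\big|\le\sum_{s\in\prod Y_j}\Gamma\pi(s)|a(s)|\le2\Gamma e^{-w}\min_jm_j .$$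
Put $\tilde{\mathcal K}_m=\sum_i\sqrt{\lambda_i}g_i\tilde K^{A_i}$. The vectors $v,u$ and the number $\Gamma$ do not depend on $i$. Multiply by $\Gamma^{-1}\sqrt{\lambda_i}g_i$, sum over $i$, use (8), and maximize over $y$:
$$N_m(\mathfrak B)\le2^{t/2}(Q_IQ_J)^{-1/2}\|\tilde{\mathcal K}_m\|+2e^{-w}\min_jm_j\sum_i\sqrt{\lambda_i}|g_i|.\tag{10}$$
The second term is negligible. Since $p\le t$, $P_m^{1/p}\ge(\min_jm_j)^{t/p}\ge\min_jm_j$. By Cauchy–Schwarz, $\mathbb E\sum_i\sqrt{\lambda_i}|g_i|\le\sum_i\sqrt{\lambda_i}\le\sqrt N\le\sqrt2\,n^t$; here it matters that Step 4 bounded $N$. So the second term of (10), multiplied by $P_m^{-1/p}$ and maximized over $m$, has expectation at most $2\sqrt2\,n^te^{-w}\le2\sqrt2\,e^{-2}\le1$.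

**Step 12: the norm of the pruned matrix, for all $m$ simultaneously.** We apply the matrix Khintchine inequality to $\tilde{\mathcal K}_m$. By (9), both matrices in the definition of $\sigma^2$ have norm at most $\sum_i\lambda_iD_ID_J=D_ID_J$. With $\ell:=\sum_j\ell_j\ge t$, there are at most $n^\ell$ rows and at most $n^\ell$ columns, so $d_1+d_2\le2n^\ell$. Let $\tau_m=(D_ID_J\,\ell\log n)^{1/2}$, where $D_I,D_J,\ell$ depend on $m$. For $x\ge\sqrt8$,
$$\Pr\big[\|\tilde{\mathcal K}_m\|\ge x\tau_m\big]\le2n^\ell e^{-x^2\ell\log n/2}=2n^{\ell(1-x^2/2)}\le2n^{t(1-x^2/2)} .$$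
A union bound over the $n^t$ values of $m$ gives
$$\Pr\Big[\max_m\frac{\|\tilde{\mathcal K}_m\|}{\tau_m}\ge x\Big]\le2n^{t(2-x^2/2)}\le2n^{-tx^2/4}\le2\cdot2^{-x^2/2},$$
where the second inequality is $2\le x^2/4$ and the third uses $n\ge2$, $t\ge2$. Integrating the tail,
$$\mathbb E\max_m\frac{\|\tilde{\mathcal K}_m\|}{\tau_m}\le\sqrt8+\int_{\sqrt8}^\infty2\cdot2^{-x^2/2}\,dx\le\sqrt8+\frac2{\sqrt8}\int_{\sqrt8}^\infty x\,2^{-x^2/2}\,dx=\sqrt8+\frac2{\sqrt8}\cdot\frac{2^{-4}}{\log2}\le4 .$$
With (10) this yields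
$$\mathbb E\max_mP_m^{-1/p}N_m(\mathfrak B)\le1+4\cdot2^{t/2}\max_mP_m^{-1/p}\Big(\frac{D_ID_J\,\ell\log n}{Q_IQ_J}\Big)^{1/2}.\tag{11}$$

## Choosing the set sizes

What remains is deterministic: choose $\ell_j$ for each $m$ so that the right side of (11) is small. Since $n\ge2$, $w\le C_t\log n$ and $D_I\le C_t\log n\cdot\max(1,\mu_I)$. As $\mu_I/Q_I=m_I$,
$$\frac{D_I}{Q_I}\le C_t\log n\cdot\max\big(Q_I^{-1},m_I\big),\qquad\frac{D_J}{Q_J}\le C_t\log n\cdot\max\big(Q_J^{-1},m_J\big).\tag{12}$$

Look first at $t=4$, $p=4$, all $m_j=m$ and all $\ell_j=\lambda$. Ignoring logarithms and constants, the normalized bound is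
$$m^{-1}\,\max\big((m/\lambda)^2,m\big)\,\lambda^{1/2}.$$
At $\lambda=1$ it is $m$, as for flattening. At $\lambda\approx m/2$ it is of order $m^{1/2}$, as for the union bound. The two terms of the maximum balance at $\lambda=m^{1/2}$, where $\mu_I=1$, and there it is $m^{1/4}$. This matches the lower bound $n^{\frac12-\frac14}$ when $m=n$.

**Step 13: the choice.** For general $m$ let $M=\max_jm_j$, $T=M^{1-1/h}\ge1$ and
$$\ell_j=\min\big(\lceil m_j/2\rceil,\lceil T\rceil\big).$$
Then $1\le\ell_j\le\lceil m_j/2\rceil$ as required, and $\ell\le t\lceil T\rceil\le2tT$. If $\ell_j=\lceil m_j/2\rceil$ then $1/q_j\le2$, and otherwise $1/q_j\le m_j/T\le m_j^{1/h}$, because $T\ge m_j^{1-1/h}$. In either case $1/q_j\le2m_j^{1/h}$.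

Let $G_I=\prod_{j\in I}m_j^{1/h}$ and $G_J=\prod_{j\in J}m_j^{1/a}$ be the geometric means over $I$ and $J$. Then $m_I\le G_I$ and $m_J\le G_J$. Moreover $Q_I^{-1}\le2^hG_I$, and, since $a\le h$, $Q_J^{-1}\le2^a\prod_{j\in J}m_j^{1/h}\le2^aG_J$. Inserting this into (12),
$$\frac{D_ID_J\,\ell\log n}{Q_IQ_J}\le C_t(\log n)^3\,M^{1-1/h}\,G_IG_J.\tag{13}$$

**Step 14: comparison with the normalization $P_m^{1/p}$.** This is where $p_t$ comes from.

**Lemma 5.** For $1\le p\le p_t$ and every $m\in[n]^t$: $\ M^{1-1/h}G_IG_J\le M^{1-2/p}P_m^{2/p}$.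

*Proof.* Dividing by $M$, the inequality is equivalent to $(P_m/M)^{2/p}\ge G_IG_JM^{-1/h}$. Since $P_m\ge M$, the left side is smallest for the largest $p$, so we may take $p=p_t$, that is, $\frac2{p_t}=\frac t{2ah}$.

If $t$ is even, then $a=h$, $\frac2{p_t}=\frac1h$ and $G_IG_J=P_m^{1/h}$, so equality holds.

If $t$ is odd, then $t=2a+1$ and $h=a+1$. In the quotient of the two sides, each $m_j$ with $j\in I$ has exponent $\frac t{2ah}-\frac1h=\frac{t-2a}{2ah}=\frac1{2ah}$, each $m_j$ with $j\in J$ has exponent $\frac t{2ah}-\frac1a=\frac{t-2h}{2ah}=-\frac1{2ah}$, and $M$ has exponent $-\frac t{2ah}+\frac1h=-\frac1{2ah}$. So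
$$\frac{(P_m/M)^{2/p_t}}{G_IG_JM^{-1/h}}=\left(\frac{\prod_{j\in I}m_j}{M\prod_{j\in J}m_j}\right)^{\frac1{2ah}}.$$
Because $J$ indexes the $a$ smallest $m_j$'s, every $m_j$ with $j\in I$ is at least every $m_j$ with $j\in J$. Hence $I$ contains an index where $M$ is attained; cancel it against $M$. The remaining $h-1=a$ values in $I$ can be paired with the $a$ values in $J$, each being at least its partner. So the quotient is at least $1$. $\square$

For odd $t$ the choice of $J$ matters in this proof: for $t=3$ and $m=(1,1,M)$ with $J=\{3\}$ the last quotient would be $(1/M^2)^{1/4}$, which is less than $1$ when $M>1$.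

**Step 15: conclusion.** By (13) and Lemma 5,
$$P_m^{-1/p}\Big(\frac{D_ID_J\,\ell\log n}{Q_IQ_J}\Big)^{1/2}\le C_t(\log n)^{3/2}\,P_m^{-1/p}\,M^{\frac12-\frac1p}P_m^{1/p}=C_t(\log n)^{3/2}M^{\frac12-\frac1p},$$
and $M^{\frac12-\frac1p}\le n^{\max(0,\frac12-\frac1p)}$ as $1\le M\le n$. With (11),
$$\mathbb E\max_mP_m^{-1/p}N_m(\mathfrak B)\le C_t\,n^{\max(0,\frac12-\frac1p)}(\log n)^{3/2}.$$
Inserting this into (5) with $L\le C_t\log n$ proves (4). By Step 4, (3) holds with $\Phi=K_tn^{\max(0,\frac12-\frac1p)}(\log n)^{t+\frac32}$, where $K_t$ is chosen large enough that also $\Phi\ge1$ for all $n\ge2$. Step 3 turns this into (2) with $f=\Phi$, $c=\frac18$, $C=e^2$, which is Theorem 1(a). Step 1 gives Theorem 1(b), and with Theorem 2 this completes the proof of Corollary 3, and so of the conjecture. For odd $t$ and $p=t$ the exponents $\frac12-\frac1t$ from below and $\frac12-\frac1{t+1}$ from above leave a gap that this argument does not close. $\blacksquare$
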